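# From $r$-cliques to $(r+1)$-cliques in graphs without a fixed tree

## 1. Graphs of maximum degree at most $N-1$

Fix integers $r\ge 2$ and $N\ge r+1$. Take a graph on $n$ vertices in which every vertex has at most $N-1$ neighbors. A natural way to pack many cliques into it is to use as many disjoint copies of $K_N$ as fit and to make the leftover vertices into one smaller clique. Suppose somebody tells us that this packing has the largest number of $r$-cliques, for every $n$. Does it then also have the largest number of $(r+1)$-cliques? We first prove that it does for these graphs of bounded degree, and then ask what survives when the degree condition is replaced by "contains no copy of a given tree".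

**Notation.** An $s$-clique is a copy of $K_s$; $k_s(G)$ is the number of $s$-cliques of $G$, and $k_s(S)=k_s(G[S])$ for $S\subseteq V(G)$. For real $x$ put $(x)_s=x(x-1)\cdots(x-s+1)$ and $\binom xs=(x)_s/s!$. The symbol $\dot\cup$ denotes disjoint union, and $mG$ is the disjoint union of $m$ copies of $G$. Write $n=\alpha N+\beta$ with $0\le\beta\le N-1$. The packing $\alpha K_N\mathbin{\dot\cup}K_\beta$ has
$$f_s(n)=\alpha\binom Ns+\binom\beta s\tag{1}$$
$s$-cliques. We abbreviate $f=f_{r+1}$.

**Counting per vertex.** In $K_N$ the number of $(r+1)$-cliques per vertex and the number of $r$-cliques per vertex are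
$$M=\frac1N\binom N{r+1}=\frac1{r+1}\binom{N-1}r>0,\qquad M_r=\frac1N\binom Nr=\frac1r\binom{N-1}{r-1}.$$
For the leftover clique put $m_0=\frac1{r+1}\binom{\beta-1}r=\frac1\beta\binom\beta{r+1}$ if $\beta\ge r$, and $m_0=0$ if $\beta\le r-1$. In all cases $\beta m_0=\binom\beta{r+1}$, so
$$f(n)=\alpha N\cdot M+\beta\cdot m_0 .\tag{2}$$
Moreover $m_0<M$: if $\beta\ge r$ this is $\binom{\beta-1}r<\binom{N-1}r$, and otherwise $m_0=0<M$.

**The function $\psi$.** In $K_{x+1}$ there are $\frac1{r+1}\binom xr$ cliques of size $r+1$ and $\frac1r\binom x{r-1}$ cliques of size $r$ per vertex. We eliminate $x$ and let it be real. For $x\ge r-1$ the function $\binom xr$ is continuous and strictly increases from $0$ to $\infty$, so for $m\ge0$ there is a unique real $x(m)\ge r-1$ with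
$$\binom{x(m)}r=(r+1)m,\qquad\text{and we put}\qquad \psi(m)=\frac1r\binom{x(m)}{r-1}.$$
Then $x(0)=r-1$ and $\psi(0)=\frac1r$; also $x(M)=N-1$ and $\psi(M)=M_r$. If $\beta\ge r$, then $x(m_0)=\beta-1$ and $\psi(m_0)=\frac1r\binom{\beta-1}{r-1}=\frac1\beta\binom\beta r$ (this includes $\beta=r$, where $m_0=0$).

*Example.* For $r=2$ the equation is $x(x-1)=6m$, so $\psi(m)=\frac x2=\frac{1+\sqrt{1+24m}}4$. With $N=5$ and $n=8$ we have $\alpha=1$, $\beta=3$, $M=2$, $m_0=\frac13$, $\psi(2)=2$, $\psi(\frac13)=1$. Indeed $f_3(8)=5\cdot2+3\cdot\frac13=11$ and $f_2(8)=5\cdot2+3\cdot1=13$, the counts in $K_5\mathbin{\dot\cup}K_3$.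

**Lemma 1.** $\psi$ is continuous, strictly increasing and strictly concave on $[0,\infty)$.

*Proof.* Continuity and monotonicity hold because $\binom xr$ and $\binom x{r-1}$ are continuous and strictly increasing on $[r-1,\infty)$. For concavity put $Y=\binom x{r-1}$ and $X=\binom xr=Y\cdot\frac{x-r+1}r$. Since $\frac{dY}{dx}=Y\sum_{j=0}^{r-2}\frac1{x-j}$, with all $x-j\ge1$,
$$\frac{dX}{dY}=\frac{x-r+1}r+\frac Yr\cdot\frac{dx}{dY}=\frac{x-r+1}r+\frac1r\Big(\sum_{j=0}^{r-2}\frac1{x-j}\Big)^{-1}.$$
Both terms increase with $x$, the first strictly. So $X$ is a strictly convex, strictly increasing function of $Y$, and its inverse is strictly concave. As $X=(r+1)m$ and $Y=r\psi(m)$, the claim follows. $\square$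

**Lemma 2.**
(a) $f$ is nondecreasing; if $j\equiv i\pmod N$ with $1\le i\le N$, then $f(j)-f(j-1)=\binom{i-1}r$.
(b) $f(n)\le Mn$ and $f_r(n)\le M_rn$.
(c) $f(n)-f(n-c)\ge cm_0$ for $1\le c\le n$, where $m_0$ is defined from $n=\alpha N+\beta$.

*Proof.* (a) By (1) the increment is $\binom i{r+1}-\binom{i-1}{r+1}=\binom{i-1}r$; for $i=N$ this still holds, since a full block contributes $\binom N{r+1}$.

(b) For an integer $1\le\beta\le N$ we have $\frac1\beta\binom\beta s=\frac1s\binom{\beta-1}{s-1}\le\frac1s\binom{N-1}{s-1}=\frac1N\binom Ns$. Apply this in (1) with $s=r+1$ and $s=r$.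

(c) If $m_0=0$ use (a). Otherwise $\beta\ge r+1$. The left side is the sum of the last $c$ increments. Cut the increments into blocks of $N$, with a partial top block of length $\beta$. Inside each block the increments $\binom{i-1}r$ are nondecreasing, so the last $c'$ increments of a block have average at least the block average. That average is $\frac1\beta\binom\beta{r+1}=m_0$ for the top block and $M\ge m_0$ for a full block. The last $c$ increments consist of whole blocks and of one final segment of a block, so their average is at least $m_0$. $\square$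

The next lemma is the only place where concavity is used.

**Lemma 3 (chord).** Let $n=\alpha N+\beta\ge1$, $0\le\beta\le N-1$, and let $a_1,\dots,a_n\in[m_0,M]$.
(i) If $\sum a_v>f(n)$, then $\sum\psi(a_v)>f_r(n)$.
(ii) If $\alpha\ge1$, $\sum a_v=f(n)$ and all $a_v<M$, then $\sum\psi(a_v)>f_r(n)$.

*Proof.* We choose an affine function $\ell$ below $\psi$. If $\beta\ge r$, let $\ell$ agree with $\psi$ at $m_0$ and at $M$. If $\beta\le r-1$, let $\ell(m)=\frac{M_r}Mm$. The slope $\sigma$ is positive in both cases, and
$$\alpha N\,\ell(M)+\beta\,\ell(m_0)=f_r(n):\tag{3}$$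
we have $N\ell(M)=NM_r=\binom Nr$, and $\beta\ell(m_0)$ is $\beta\psi(m_0)=\binom\beta r$ if $\beta\ge r$, and $\beta\ell(0)=0=\binom\beta r$ if $\beta\le r-1$.

Next, $\psi\ge\ell$ on $[m_0,M]$. For $\beta\ge r$ this is concavity, and the inequality is strict on $(m_0,M)$. For $\beta\le r-1$ we have $\psi(m)\ge\frac mM\psi(M)+(1-\frac mM)\psi(0)\ge\ell(m)$, and since $\psi(0)>0$ it is strict on $[0,M)$.

By $n=\alpha N+\beta$, (2) and (3), $n\ell(0)+\sigma f(n)=\alpha N\ell(M)+\beta\ell(m_0)=f_r(n)$. Hence
$$\sum\psi(a_v)\ \ge\ \sum\ell(a_v)=n\ell(0)+\sigma\sum a_v .$$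
In (i) the right side exceeds $n\ell(0)+\sigma f(n)=f_r(n)$. In (ii) the right side equals $f_r(n)$, and we need strictness in the first inequality. If $\beta\le r-1$, every term is strict. If $\beta\ge r$, not all $a_v$ equal $m_0$, since $nm_0<\alpha NM+\beta m_0=f(n)$; an $a_v$ in $(m_0,M)$ gives a strict term. $\square$

We also recall Lovász's form of the Kruskal–Katona theorem: if a family of $r$-sets has $\binom xr$ members with $x\ge r$ real, then at least $\binom x{r-1}$ sets of size $r-1$ are contained in members of the family.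

**Proposition 1.** If $k_r(G)\le f_r(|V(G)|)$ for all graphs $G$ of maximum degree at most $N-1$, then $k_{r+1}(G)\le f_{r+1}(|V(G)|)$ for all such $G$.

*Proof.* Take a counterexample $G$ with $n=|V(G)|$ minimal, so $k_{r+1}(G)>f(n)$. Let $d_s(v)$ be the number of $s$-cliques containing $v$. Split each $(r+1)$-clique equally among its vertices: let $a_v=\frac1{r+1}d_{r+1}(v)$, so $\sum_va_v=k_{r+1}(G)>f(n)$.

**Step 1: $a_v\le M$.** The vertex $v$ has at most $N-1$ neighbors, so $d_{r+1}(v)\le\binom{N-1}r=(r+1)M$.

**Step 2: $a_v\ge m_0$ and $a_v>0$.** By minimality $k_{r+1}(G-v)\le f(n-1)$, so $d_{r+1}(v)>f(n)-f(n-1)\ge0$. If $\beta\ge r$, this increment is $\binom{\beta-1}r=(r+1)m_0$. If $\beta\le r-1$, then $m_0=0$.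

**Step 3: $k_r(G)\ge\sum_v\psi(a_v)$.** The neighborhood of $v$ contains $d_{r+1}(v)=(r+1)a_v=\binom{x}r\ge1$ cliques of size $r$, where $x=x(a_v)\ge r$. By Kruskal–Katona it contains at least $\binom x{r-1}=r\psi(a_v)$ cliques of size $r-1$, so $d_r(v)\ge r\psi(a_v)$. Sum over $v$ and use $\sum_vd_r(v)=r\,k_r(G)$.

By Lemma 3(i), $k_r(G)>f_r(n)$, a contradiction. $\square$

## 2. Forbidding an arbitrary tree: what is asked, and where the clique degrees blow up

Let $T_t$ be a fixed tree on $t$ vertices. A graph is $F$-free if it has no subgraph isomorphic to $F$, and $\operatorname{ex}(n,H,F)$ is the maximum number of copies of $H$ in an $n$-vertex $F$-free graph. When $T_t$ is the star $S_t$, being $T_t$-free means having maximum degree at most $t-2$; this is the class of Section 1 with $N=t-1$.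

**Conjecture 1 (Gerbner and Palmer), for a tree $T_t$ and an integer $r$ with $3\le r\le t-2$.** For every $n=\alpha(t-1)+\beta$ with $0\le\beta\le t-2$, the graph $\alpha K_{t-1}\mathbin{\dot\cup}K_\beta$ maximizes the number of $r$-cliques among $n$-vertex $T_t$-free graphs, that is, $\operatorname{ex}(n,K_r,T_t)=\alpha\binom{t-1}r+\binom\beta r$.

The components of $\alpha K_{t-1}\mathbin{\dot\cup}K_\beta$ have fewer than $t$ vertices, so this graph is $T_t$-free. With $N=t-1$, Conjecture 1 for $r$ therefore says exactly that $k_r(G)\le f_r(|V(G)|)$ for all $T_t$-free $G$. Gan, Loh and Sudakov showed that for stars the conjecture for $r$ implies the conjecture for $r+1$. The problem, from XiaoJun Zhao and YueJian Peng, "Exact Clique Counts in Graphs with a Forbidden Tree", arXiv:2608.25746 (2026), is whether this implication holds for an arbitrary tree, when $3\le r$ and $r+1\le t-2$. The answer is yes, and only one property of the class matters.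

**Theorem 1.** Let $\mathcal G$ be a class of graphs closed under induced subgraphs, $r\ge2$, $N\ge r+1$. If $k_r(G)\le f_r(|V(G)|)$ for all $G\in\mathcal G$, then $k_{r+1}(G)\le f_{r+1}(|V(G)|)$ for all $G\in\mathcal G$.

Taking for $\mathcal G$ the $T_t$-free graphs and $N=t-1$, we get the implication from $r$ to $r+1$ for every tree, with $r\ge2$ and $r+1\le t-1$ allowed. By iteration, Conjecture 1 for $r$ implies it for all $r'$ with $r\le r'\le t-2$.

**Theorem 2 (uniqueness).** Let $N=t-1$ (and $r\ge2$, $N\ge r+1$), and suppose $k_r(G)\le f_r(|V(G)|)$ for all $T_t$-free $G$. If $G$ is $T_t$-free on $n=\alpha(t-1)+\beta$ vertices and $k_{r+1}(G)=f_{r+1}(n)$, then $G=\alpha K_{t-1}\mathbin{\dot\cup}G_0$ with $|V(G_0)|=\beta$, and $G_0=K_\beta$ if $\beta\ge r+1$. If $\beta\le r$, any $G_0$ on $\beta$ vertices gives an extremal graph, so the classification is complete.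

**Theorem 3 (sharp density version).** Let $r\ge2$ and let $x\ge r-1$ be real. If $k_r(S)\le\frac1r\binom x{r-1}|S|$ for all $S\subseteq V(G)$, then $k_{r+1}(G)\le\frac1{r+1}\binom xr|V(G)|$. Equality holds for disjoint copies of $K_{x+1}$ when $x$ is an integer.

One case can be done by hand, and we shall need it later.

**Lemma 4.** In a $T_t$-free graph, $t\ge3$, every $K_{t-1}$ is a component.

*Proof.* Otherwise some vertex $u$ outside the clique is adjacent to a vertex $w$ of it. Map a leaf of $T_t$ to $u$, the neighbor of that leaf to $w$, and the other $t-2$ vertices bijectively onto the rest of the clique. This is a copy of $T_t$. $\square$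

So $\operatorname{ex}(n,K_{t-1},T_t)=\lfloor n/(t-1)\rfloor$ for every tree: the top clique size needs no hypothesis at all.

**What changes for general trees.** Go through the proof of Proposition 1. Step 2 uses only that vertices may be deleted. Step 3 holds in any graph, for the vertices with $a_v>0$. Step 1 is lost. Take $r=2$ and $T_6=P_6$, the path on six vertices, so $N=5$ and $M=2$. Let $G$ be the windmill: $m$ triangles sharing one vertex $o$. A path in $G$ passes through $o$ at most once, so it has at most $5$ vertices and $G$ is $P_6$-free. But $o$ lies in $m$ triangles, so $a_o=m/3$, which exceeds $M$ as soon as $m>6$. Lemma 3 then fails at the inequality $\psi\ge\ell$: $\psi-\ell$ is strictly concave, vanishes at $M$ and is positive at points slightly below $M$, so $\psi<\ell$ to the right of $M$.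

In the windmill the overload of $o$ comes from our decision to split triangles equally. A triangle could give most of its unit to the two outer vertices. Let us see what fairness would require. Give $o$ weight $\frac1m$ and every other vertex weight $1$, and let each triangle split its unit in proportion to the weights. An outer vertex receives $\frac1{2+1/m}=\frac m{2m+1}$, and $o$ receives $m\cdot\frac{1/m}{2+1/m}=\frac m{2m+1}$. All loads are now equal and less than $\frac12$.

This suggests using the information that a minimal counterexample still gives in general: $k_{r+1}(S)\le f(|S|)\le M|S|$ for all proper subsets $S$. No set is overloaded on average, so an uneven splitting should push all loads below $M$. The price is Step 3. Kruskal–Katona in the neighborhood of $v$ counts all cliques at $v$ equally, and it says nothing about cliques that give $v$ different shares. We need a proof of Step 3 that can follow the shares.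

## 3. An entropy count for cliques that split their unit unevenly

**Entropy.** Logarithms are natural and $0\log0=0$. For a random variable $X$ with finitely many values, $H(X)=-\sum_xP(X=x)\log P(X=x)$, and $H(X|Y)=\sum_yP(Y=y)H(X|Y=y)$, where $H(X|Y=y)$ is the entropy of the conditional law. We write $h(q)$ for the entropy of a probability vector $q$ and $h_b(p)=h(p,1-p)$. We use three textbook facts.

* (E1) $0\le H(X)\le\log k$ if $X$ takes values in a $k$-set, with equality on the right exactly for the uniform law.
* (E2) $H(X,Y)=H(X)+H(Y|X)$, and likewise when everything is conditioned on a further variable.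
* (E3) $H(X|Y,Z)\le H(X|Z)$, with equality exactly if $X$ and $Y$ are conditionally independent given $Z$.

For instance, let $L$ be uniform among the two triangles $abc,abd$, and let $W$ be uniform on the vertices of $L$. Then $H(L)=\log2$, $H(W|L)=\log3$ and $H(L,W)=\log 6$, while $W$ equals $a,b$ with probability $\frac13$ each and $c,d$ with probability $\frac16$ each, so $H(W)=\frac23\log3+\frac13\log6<\log4$.

**Setting.** Let $S_-\subsetneq S_+\subseteq V(G)$ and $A=S_+\setminus S_-$. Let $\mathcal L$ (respectively $\mathcal K$) be the set of $(r+1)$-cliques (respectively $r$-cliques) contained in $S_+$ but not in $S_-$, that is, those in $S_+$ that meet $A$. Assume $|\mathcal L|=\rho|A|$ with $\rho>0$. A reader may take $S_-=\emptyset$ at first. A *sharing* assigns to each $C\in\mathcal L$ a probability vector $q_C$ on $C$ that vanishes on $C\setminus A$. The *load* of $v\in A$ is $\sum_{C\ni v}q_C(v)$; the loads add up to $|\mathcal L|$, and their average is $\rho$.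

Given a sharing, let $L$ be uniform on $\mathcal L$. Given $L$, choose $W\in L$ with law $q_L$. Then let $Y_1,\dots,Y_r$ be a uniformly random ordering of $L\setminus\{W\}$. Put
$$U=Y_r,\qquad K=L\setminus\{U\}=\{W,Y_1,\dots,Y_{r-1}\}.$$
Since $W\in A$, we have $K\in\mathcal K$. The probability that $W=v$ is the load of $v$ divided by $\rho|A|$; so $W$ is uniform on $A$ exactly if all loads equal $\rho$. Finally put
$$\delta_L=\log(r+1)-H(W|L)\ \ge0,\qquad \delta_K=\log r-H(W|K)\ \ge0 .$$
These measure how uneven the shares are, seen from $L$ and from $K$; for equal shares both vanish.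

**Lemma 5.** For every sharing,
$$\log|\mathcal K|\ \ge\ H(K)\ \ge\ H(W)+\log\psi(\rho)+\delta_K-\frac{r-1}r\,\delta_L .$$

*Proof.* **Step 1: the conditional choices shrink by at least one each time.** Put $z_j=\exp H(Y_j|W,Y_1,\dots,Y_{j-1})$. We show
$$z_j\ge z_{j+1}+1\qquad(1\le j<r).\tag{4}$$
(This is the standard entropy proof of Lovász's form of Kruskal–Katona; cf. Chao–Yu.) Let $P=(W,Y_1,\dots,Y_{j-1})$. For $0<p<1$ let $Z=Y_j$ with probability $p$ and $Z=Y_{j+1}$ with probability $1-p$, decided by an independent coin. Given $L$ and $P$, the pair $(Y_j,Y_{j+1})$ is exchangeable, because the ordering is uniform. Averaging over $L$, the variables $Y_j$ and $Y_{j+1}$ have the same law given $P$, so $Z$ has this law too. On the other hand, given $P$ and $Y_j=y$, the variable $Z$ is $y$ with probability $p$, and with probability $1-p$ it is a copy of $Y_{j+1}$, which is never $y$. Hence, by (E3) and (E2),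
$$\log z_j=H(Z|P)\ \ge\ H(Z|P,Y_j)=h_b(p)+(1-p)\log z_{j+1}.\tag{5}$$
Choose $p=\frac1{1+z_{j+1}}$. Then $h_b(p)=\frac{\log(1+z_{j+1})}{1+z_{j+1}}+\frac{z_{j+1}}{1+z_{j+1}}\big(\log(1+z_{j+1})-\log z_{j+1}\big)$, and the right side of (5) is $\log(1+z_{j+1})$.

**Step 2: the product of all $z_j$.** Let $x=x(\rho)$, so $r!\,\rho=\frac{(x)_r}{r+1}$; as $\rho>0$, we have $x>r-1$. The tuple $(W,Y_1,\dots,Y_r)$ determines $L$. Computing its entropy in two orders by (E2),
$$H(W)+\sum_{j=1}^r\log z_j=H(W,Y_1,\dots,Y_r)=\log|\mathcal L|+H(W|L)+\log r!.$$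
Since $H(W)\le\log|A|$ and $|\mathcal L|=\rho|A|$,
$$\prod_{j=1}^rz_j\ \ge\ \rho\,r!\,e^{H(W|L)}=\frac{(x)_r}{r+1}(r+1)e^{-\delta_L}=(x)_r\,e^{-\delta_L}.\tag{6}$$

**Step 3: drop the last factor.** Put $\theta=e^{-\delta_L/r}\in(0,1]$. We claim
$$\prod_{j<r}z_j\ \ge\ \theta^{r-1}(x)_{r-1}.\tag{7}$$
If $z_r\le\theta(x-r+1)$, divide (6), whose right side is $\theta^r(x)_r$, by $z_r$. If $z_r>\theta(x-r+1)$, then (4) and $\theta\le1$ give, for $1\le i\le r-1$,
$$z_{r-i}\ \ge\ z_r+i\ >\ \theta(x-r+1)+i\ \ge\ \theta(x-r+1+i),$$
and multiplying over $i$ gives (7), with strict inequality.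

**Step 4: count $K$.** The tuple $(W,Y_1,\dots,Y_{r-1})$ determines $K$, and given $K$ and $W$ there are $(r-1)!$ orderings of the rest. So
$$H(W)+\sum_{j<r}\log z_j=H(W,Y_1,\dots,Y_{r-1})\le H(K)+H(W|K)+\log(r-1)!.$$
Insert $H(W|K)=\log r-\delta_K$ and (7), where $(r-1)\log\theta=-\frac{r-1}r\delta_L$:
$$H(K)\ \ge\ H(W)+\log\frac{(x)_{r-1}}{(r-1)!\,r}+\delta_K-\frac{r-1}r\delta_L ,$$
and $\frac{(x)_{r-1}}{(r-1)!\,r}=\frac1r\binom x{r-1}=\psi(\rho)$. Finally $\log|\mathcal K|\ge H(K)$ by (E1). $\square$

If the loads are all $\rho$, then $H(W)=\log|A|$, and the lemma gives $|\mathcal K|\ge|A|\psi(\rho)$ provided that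
$$\delta_K\ \ge\ \frac{r-1}r\,\delta_L.\tag{8}$$
Unevenness of the shares costs $\frac{r-1}r\delta_L$, and we want to earn it back through the fact that $W$ is also easier to guess from $K$.

**Inequality (8) can fail.** Let $r=2$, let $G$ consist of the triangles $abc$ and $abd$, $S_-=\emptyset$, and let $abc$ give its unit to $a$ and $abd$ give its unit to $b$. Then $H(W|L)=0$ and $\delta_L=\log3$. Of the two vertices other than $W$, one is deleted at random. With probability $\frac12$ we get $K=ab$, and then $W$ is $a$ or $b$ with equal probability; otherwise $K$ is $ac$ or $bd$ and $W$ is determined. So $H(W|K)=\frac12\log2$ and $\delta_K=\frac12\log2\approx0.347$, while $\frac12\delta_L=\frac12\log3\approx0.549$. The trouble is that two triangles through the edge $ab$ disagree about how $a$ and $b$ compare. What we need are shares for which $K$ alone knows the proportions.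

## 4. Shares proportional to vertex weights

Let every $v\in A$ have a weight $\lambda_v>0$, put $\lambda(X)=\sum_{v\in X}\lambda_v$, and let
$$q_C(v)=\frac{\lambda_v}{\lambda(C\cap A)}\ \ (v\in C\cap A),\qquad q_C(v)=0\ \ (v\in C\setminus A).\tag{9}$$
Now any two cliques compare two given vertices in the same way. We show that this forces (8). First, an inequality in one variable.

**Lemma 6.** Let $\gamma(q)=-q\log q+(1-q)\log(1-q)$. For every probability vector $q=(q_1,\dots,q_{r+1})$, $r\ge2$,
$$\sum_i\gamma(q_i)\ \le\ (r+1)\,\gamma\!\left(\tfrac1{r+1}\right)=r\log r-(r-1)\log(r+1).$$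

*Proof.* The equality is $\log(r+1)+r\log\frac r{r+1}=r\log r-(r-1)\log(r+1)$. We have $\gamma'(q)=-\log(q(1-q))-2$ and $\gamma''(q)=\frac{2q-1}{q(1-q)}<0$ on $(0,\frac12)$, so the continuous function $\gamma$ is concave on $[0,\frac12]$. If all $q_i\le\frac12$, Jensen's inequality gives the claim, since the average of the $q_i$ is $\frac1{r+1}$.

Otherwise let $q_1=1-s$ with $0\le s<\frac12$. Then $\gamma(1-s)=-\gamma(s)$, and the other $r$ entries are at most $s<\frac12$ with sum $s$. By Jensen the sum is at most $D(s)=r\gamma(s/r)-\gamma(s)$. For $0<s\le\frac12$,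
$$D'(s)=\gamma'(s/r)-\gamma'(s)=\log\frac{s(1-s)}{(s/r)(1-s/r)}>0,$$
because $q(1-q)$ is strictly increasing on $[0,\frac12]$ and $s/r<s$. So $D(s)\le D(\frac12)$. As $\gamma(\frac12)=0$, $D(\frac12)=\gamma(\frac12)+r\gamma(\frac1{2r})$ is the value of the sum at $(\frac12,\frac1{2r},\dots,\frac1{2r})$, which the first case covers. $\square$

**Lemma 7.** For shares of the form (9), $\delta_K\ge\frac{r-1}r\delta_L$.

*Proof.* **Step 1: replace $K$ by $(L,U)$.** For $C\in\mathcal L$, $u\in C$ and $v\in(C\setminus\{u\})\cap A$,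
$$P(L=C,\,U=u,\,W=v)=\frac1{|\mathcal L|}\cdot\frac{\lambda_v}{\lambda(C\cap A)}\cdot\frac1r .$$
So given $(L,U)$, the law of $W$ on $(L\setminus\{U\})\cap A=K\cap A$ is proportional to $\lambda$. It depends only on $K$, which is a function of $(L,U)$. Hence it is also the law of $W$ given $K$, and $H(W|K)=H(W|L,U)$.

**Step 2: compute $H(W|L,U)$.** Condition on $L$ and write $q=q_L$. Then $P(U=u|L)=\sum_{v\ne u}\frac{q_v}r=\frac{1-q_u}r$, and given also $U=u$ the law of $W$ is $q$ restricted to $L\setminus\{u\}$ and normalized; call it $q|_{L\setminus u}$. Revealing first whether $W=u$, the chain rule gives $h(q)=h_b(q_u)+(1-q_u)h(q|_{L\setminus u})$, where the last term is read as $0$ if $q_u=1$. Hence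
$$H(W|K)=\mathbb E_L\Big[\frac1r\sum_{u\in L}(1-q_u)\,h(q|_{L\setminus u})\Big]=\mathbb E_L\Big[\frac1r\sum_{u\in L}\big(h(q)-h_b(q_u)\big)\Big].$$

**Step 3: compare.** Since $H(W|L)=\mathbb E_L[h(q)]$ and $|L|=r+1$,
$$rH(W|K)-(r-1)H(W|L)=\mathbb E_L\Big[2h(q)-\sum_{u\in L}h_b(q_u)\Big]=\mathbb E_L\Big[\sum_{u\in L}\gamma(q_u)\Big],$$
because $-2q\log q-h_b(q)=\gamma(q)$. By Lemma 6 this is at most $r\log r-(r-1)\log(r+1)$. Rearranged, $r\big(H(W|K)-\log r\big)\le(r-1)\big(H(W|L)-\log(r+1)\big)$, which is $-r\delta_K\le-(r-1)\delta_L$. $\square$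

*Example.* In the graph of the two triangles $abc,abd$, take $\lambda_a=\lambda_b=1$ and $\lambda_c=\lambda_d=2$. The shares in $abc$ are $\frac14,\frac14,\frac12$, and all four loads are $\frac12$. Here $H(W|L)=\frac32\log2$, so $\frac12\delta_L=\frac12\log3-\frac34\log2\approx0.029$. The edge $ab$ arises as $K$ with probability $\frac14$ and has $H(W|K=ab)=\log2$; the other edges have conditional entropy $\log3-\frac23\log2$. So $\delta_K=\frac54\log2-\frac34\log3\approx0.042$, in accordance with the lemma. The resulting bound is $4\psi(\frac12)=1+\sqrt{13}\approx4.61$ against the actual $5$ edges.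

## 5. Weights that balance the loads

It remains to find weights for which all loads are $\rho$. In the setting of Section 3, an obvious necessary condition is
$$\#\{C\in\mathcal L:\ C\cap A\subseteq B\}\ \le\ \rho|B|\qquad\text{for all }B\subseteq A,\tag{10}$$
since the cliques on the left spend all their units inside $B$. It is also sufficient, up to a limit.

**Lemma 8.** Assume $|\mathcal L|=\rho|A|$, $\rho>0$ and (10). Then there are weights of the form (9) whose loads are all as close to $\rho$ as we like. If $S_-=\emptyset$ and (10) is strict for all $\emptyset\ne B\subsetneq A$, then there are weights whose loads are exactly $\rho$.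

*Proof.* **Step 1: a function whose gradient is the imbalance.** For $\nu\in\mathbb R^A$ put $\lambda_v=e^{\nu_v}$ and
$$\Phi(\nu)=\sum_{C\in\mathcal L}\log\lambda(C\cap A)-\rho\sum_{v\in A}\nu_v,\qquad\text{so}\qquad \frac{\partial\Phi}{\partial\nu_v}=\sum_{C\ni v}\frac{\lambda_v}{\lambda(C\cap A)}-\rho .$$
The derivative is the load of $v$ minus $\rho$. So we look for critical points of $\Phi$.

**Step 2: $\Phi$ is bounded below.** Let $B_\tau=\{v\in A:\nu_v<\tau\}$. A number $y\in[\min\nu,\max\nu]$ equals $\max\nu-\int_{\min\nu}^{\max\nu}\mathbf 1[y<\tau]\,d\tau$. Apply this to $y=\max_{C\cap A}\nu$, where $y<\tau$ means $C\cap A\subseteq B_\tau$, and to $y=\nu_v$, where it means $v\in B_\tau$. Since $\log\lambda(C\cap A)\ge\max_{C\cap A}\nu$ and the terms $|\mathcal L|\max\nu$ and $\rho|A|\max\nu$ cancel,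
$$\Phi(\nu)\ \ge\ \sum_C\max_{C\cap A}\nu-\rho\sum_v\nu_v=\int_{\min\nu}^{\max\nu}\Big(\rho|B_\tau|-\#\{C:C\cap A\subseteq B_\tau\}\Big)d\tau\ \ge\ 0\tag{11}$$
by (10).

**Step 3: near-critical points.** For $\varepsilon>0$ the continuous function $\Phi(\nu)+\varepsilon|\nu|^2$ tends to infinity with $|\nu|$, so it has a minimizer $\nu_\varepsilon$. Comparing with $\nu=0$ and using $\Phi\ge0$, $\varepsilon|\nu_\varepsilon|^2\le\Phi(0)$. At the minimizer $\nabla\Phi(\nu_\varepsilon)=-2\varepsilon\nu_\varepsilon$, so
$$|\nabla\Phi(\nu_\varepsilon)|=2\varepsilon|\nu_\varepsilon|\le2\sqrt{\varepsilon\,\Phi(0)}\ \to\ 0\qquad(\varepsilon\to0).$$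
The weights $e^{\nu_\varepsilon}$ have loads tending to $\rho$.

**Step 4: the strict case.** If (10) is strict for all $\emptyset\ne B\subsetneq A$, let $\kappa>0$ be the smallest difference of its two sides over these $B$ (there are such $B$, as $A$ contains an $(r+1)$-clique). For $\min\nu<\tau\le\max\nu$ the set $B_\tau$ is nonempty and proper, so (11) gives $\Phi(\nu)\ge\kappa(\max\nu-\min\nu)$. Moreover $\Phi$ does not change when a constant is added to all $\nu_v$, because $|\mathcal L|=\rho|A|$. So we may restrict to $\min\nu=0$, where $\Phi(\nu)\ge\kappa\max\nu$ tends to infinity with $|\nu|$. Thus $\Phi$ attains its minimum on this set, which is its minimum overall. There $\nabla\Phi=0$. $\square$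

*Why the limit is needed.* Let $r=2$, $S_-=\emptyset$, and let $G$ be a $K_4$ on $\{1,2,3,4\}$ with a vertex $5$ joined to $1$ and $2$. There are five triangles on five vertices, $\rho=1$. Condition (10) holds: a set without $5$ spans at most $4\le4$, $1\le3$ or $0$ triangles, according to its size; a set with $5$ spans at most one triangle more than the set without $5$, while $\rho|B|$ grows by one. The four triangles of the $K_4$ already put a total of $4$ on its vertices, so loads equal to $1$ would require the triangle $125$ to give everything to $5$. No positive weights do this exactly.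

## 6. The local Kruskal–Katona inequality

**Lemma 9.** In the setting of Section 3, let $|\mathcal L|=\rho|A|$ with $\rho>0$, and assume (10). Then $|\mathcal K|\ge|A|\,\psi(\rho)$.

Moreover, if $S_-=\emptyset$, (10) is strict for all $\emptyset\ne B\subsetneq A$, and $|\mathcal K|=|A|\psi(\rho)$, then $x:=x(\rho)$ is an integer and $G[A]$ contains a $K_{x+1}$.

*Proof of the inequality.* For any weights, Lemmas 5 and 7 give $\log|\mathcal K|\ge H(W)+\log\psi(\rho)$. Take weights as in Lemma 8 with loads tending to $\rho$. Then $P(W=v)\to\frac1{|A|}$ for every $v\in A$, so $H(W)\to\log|A|$ and $|\mathcal K|\ge|A|\psi(\rho)$.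

*Proof of the equality statement.* **Step 1: all $z_j$ are determined.** By Lemma 8 there are weights with all loads exactly $\rho$. Then $W$ is uniform on $A$, $H(W)=\log|A|$, and in
$$\log|\mathcal K|\ge H(K)\ge H(W)+\log\psi(\rho)+\delta_K-\tfrac{r-1}r\delta_L\ge\log|A|+\log\psi(\rho)$$
equality holds throughout. The second inequality was obtained by inserting (7), so equality holds in (7).

In the proof of (7) the case $z_r>\theta(x-r+1)$ gave strict inequality (here $r\ge2$ is used: the product in (7) is not empty). So $z_r\le\theta(x-r+1)$. Dividing (6) by the equality (7) gives $z_r\ge\theta(x-r+1)$, hence $z_r=\theta(x-r+1)$. By (4), for $1\le i\le r-1$,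
$$z_{r-i}\ \ge\ \theta(x-r+1)+i\ \ge\ \theta(x-r+1+i),$$
and the second inequality is strict if $\theta<1$. The product of the right sides is $\theta^{r-1}(x)_{r-1}$, so equality in (7) forces $\theta=1$ and equality in each line: $z_j=x-j+1$ for all $j$.

**Step 2: a conditional independence.** In particular $z_1=x=z_2+1$. So for $j=1$ and $p=\frac1{1+z_2}=\frac1x$ both sides of (5) equal $\log x$. By (E3), $Z$ and $Y_1$ are conditionally independent given $W$.

**Step 3: read off the clique.** Fix $v\in A$; it has $P(W=v)>0$. Let $D$ be the set of $y$ with $P(Y_1=y|W=v)>0$. For $y\in D$,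
$$P(Y_1=y|W=v)=P(Z=y|W=v)=P(Z=y|W=v,Y_1=y)=p .$$
The first equality holds as $Z$ and $Y_1$ have the same law given $W$, the second is the independence, and the third holds as $Y_2\ne Y_1$. So $Y_1$ is uniform on $D$ and $|D|=\frac1p=x$ is an integer. For distinct $u,y\in D$,
$$(1-p)\,P(Y_2=u|W=v,Y_1=y)=P(Z=u|W=v,Y_1=y)=P(Z=u|W=v)=p>0,$$
so some clique in $\mathcal L$ contains $v,y,u$, and $u,y$ are adjacent. Every vertex of $D$ is adjacent to $v$. Hence $\{v\}\cup D$ is a $K_{x+1}$ in $G[A]$; recall that $A=S_+$ here. $\square$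

## 7. Densest levels, and the density version

We now cut an arbitrary graph into pieces to which Lemma 9 applies. Let $V(G)\ne\emptyset$ and $g(S)=k_{r+1}(S)$. Put $S_0=\emptyset$. While $S_{i-1}\ne V(G)$, choose $S_i\supsetneq S_{i-1}$ so as to maximize
$$\rho_i:=\frac{g(S_i)-g(S_{i-1})}{|S_i\setminus S_{i-1}|}.$$
Ties are broken arbitrarily. Let $S_k=V(G)$ be the last set, put $A_i=S_i\setminus S_{i-1}$, and $a_v=\rho_i$ for $v\in A_i$. All $\rho_i\ge0$.

*Example.* For $r=2$ and $G=K_5\mathbin{\dot\cup}K_3$ we get $S_1=V(K_5)$ with $\rho_1=\frac{10}5=2$, and then the triangle with $\rho_2=\frac13$. These are the numbers $M$ and $m_0$ of the example in Section 1.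

**Lemma 10.**
(a) $\rho_1=\max_{S\ne\emptyset}g(S)/|S|$, and $\rho_{i+1}\le\rho_i$.
(b) $\sum_{v\in S_i}a_v=g(S_i)$.
(c) If $\rho_1,\dots,\rho_i>0$, then
$$k_r(S_i)\ \ge\ \sum_{v\in S_i}\psi(a_v).\tag{12}$$

*Proof.* (a) The first part is the definition. When $S_i$ was chosen, $S_{i+1}$ was a competitor. Its quotient $\frac{g(S_{i+1})-g(S_{i-1})}{|S_{i+1}\setminus S_{i-1}|}$ is a weighted average of $\rho_i$ and $\rho_{i+1}$ with positive weights, and it is at most $\rho_i$. So $\rho_{i+1}\le\rho_i$.

(b) The sum $\sum_{j\le i}\rho_j|A_j|$ telescopes, and $g(\emptyset)=0$.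

(c) We apply Lemma 9 to $(S_{j-1},S_j)$ for each $j\le i$. Here $|\mathcal L|=g(S_j)-g(S_{j-1})=\rho_j|A_j|$. For $\emptyset\ne B\subseteq A_j$ the left side of (10) is $g(S_{j-1}\cup B)-g(S_{j-1})$, which is at most $\rho_j|B|$ by the choice of $S_j$; for $B=\emptyset$ it is $0$. So $S_j$ contains at least $|A_j|\psi(\rho_j)$ cliques of size $r$ that are not contained in $S_{j-1}$. For distinct $j$ these families are disjoint, and all lie in $S_i$. $\square$

*Proof of Theorem 3.* We may assume $V(G)\ne\emptyset$. If $\rho_1=0$, then $k_{r+1}(G)=0$. If $\rho_1>0$, then (12) and the hypothesis for $S_1$ give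
$$|S_1|\,\psi(\rho_1)\ \le\ k_r(S_1)\ \le\ \frac1r\binom x{r-1}|S_1| = |S_1|\,\psi\Big(\frac1{r+1}\binom xr\Big).$$
As $\psi$ is strictly increasing, $\rho_1\le\frac1{r+1}\binom xr$. By Lemma 10(a), $g(V(G))\le\rho_1|V(G)|$, which is the claim. For disjoint copies of $K_{x+1}$ the hypothesis holds, since $s\ge1$ vertices of one copy contain $\binom sr=\frac sr\binom{s-1}{r-1}\le\frac sr\binom x{r-1}$ cliques of size $r$, and there is equality in the conclusion. $\square$

## 8. The minimal counterexample: proof of Theorem 1

The plan is that of Proposition 1, with the level loads $a_v$ in place of the equal shares.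

Suppose the theorem fails, and let $G\in\mathcal G$ be a counterexample with $n=|V(G)|$ minimal; $n\ge1$. Then $g(V(G))>f(n)$. Since $\mathcal G$ is closed under induced subgraphs, $g(S)\le f(|S|)$ for all $S\subsetneq V(G)$. Take the level decomposition of Section 7.

**Step 1: no load exceeds $M$.** By Lemma 10(a) it suffices that $\rho_1\le M$. If $S_1\ne V(G)$, then $\rho_1=g(S_1)/|S_1|\le f(|S_1|)/|S_1|\le M$ by Lemma 2(b). If $S_1=V(G)$ and $\rho_1>M$, then by (12) and Lemma 2(b)
$$k_r(G)\ \ge\ n\,\psi(\rho_1)\ >\ n\,\psi(M)=nM_r\ \ge\ f_r(n),$$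
contrary to the hypothesis on $k_r$.

**Step 2: all loads are positive and at least $m_0$.** It suffices to treat the last level. With $c=n-|S_{k-1}|\ge1$, and since $S_{k-1}$ is a proper subset, Lemma 2(c) gives
$$c\,\rho_k=g(V(G))-g(S_{k-1})\ >\ f(n)-f(n-c)\ \ge\ c\,m_0\ \ge\ 0 .$$

**Step 3: the chord.** All $a_v$ lie in $[m_0,M]$, and $\sum_va_v=g(V(G))>f(n)$. As all $\rho_i>0$, (12) applies to $S_k=V(G)$. By Lemma 3(i),
$$k_r(G)\ \ge\ \sum_v\psi(a_v)\ >\ f_r(n),$$
a contradiction. $\square$

Hence if Conjecture 1 holds for $T_t$ and $r$, it holds for $T_t$ and $r+1$. The only property of $T_t$-free graphs that was used is closure under taking induced subgraphs.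

## 9. The extremal graphs: proof of Theorem 2

If $\beta\le r$ and $G_0$ is any graph on $\beta$ vertices, then $\alpha K_{t-1}\mathbin{\dot\cup}G_0$ is $T_t$-free, as its components have at most $t-1$ vertices, and it has $\alpha\binom{t-1}{r+1}=f(n)$ cliques of size $r+1$. So only the first assertion needs a proof. We use induction on $\alpha$.

If $\alpha=0$, then $G=G_0$ has $\beta$ vertices, and if $\beta\ge r+1$, having $\binom\beta{r+1}$ cliques of size $r+1$ forces $G=K_\beta$. Let $\alpha\ge1$. By Theorem 1, $g(S)\le f(|S|)\le M|S|$ for all $S\subseteq V(G)$. Take the level decomposition; then $\rho_1\le M$.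

**Step 1: $\rho_1=M$.** The purpose is to find a set of density exactly $M$. Suppose $\rho_1<M$. Let $S=S_j$ be the union of the levels with $\rho_i>0$; they are the first levels, and $S\ne\emptyset$ because $g(V(G))=f(n)>0$. The remaining levels have load $0$, so $g(S)=g(V(G))=f(n)$. From $f(n)=g(S)\le f(|S|)\le f(n)$ we get $f(|S|)=f(n)$. By Lemma 2(a), $f(\alpha N)-f(\alpha N-1)=\binom{N-1}r>0$, so $f(\alpha N-1)<f(\alpha N)\le f(n)$. Therefore $|S|=\alpha N+\beta'$ with $0\le\beta'\le\beta$.

Define $m_0$ from $\beta'$ in place of $\beta$. With $c=|S|-|S_{j-1}|$ and Lemma 2(c),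
$$c\,\rho_j=g(S)-g(S_{j-1})\ \ge\ f(|S|)-f(|S|-c)\ \ge\ c\,m_0 .$$
So all $a_v$ with $v\in S$ lie in $[m_0,M)$, and $\sum_{v\in S}a_v=g(S)=f(|S|)$. Lemma 3(ii), applied with $|S|$ in place of $n$, and (12) give $k_r(S)\ge\sum_{v\in S}\psi(a_v)>f_r(|S|)$. This contradicts the hypothesis for the $T_t$-free graph $G[S]$.

**Step 2: there is a $K_{t-1}$.** By Step 1 some nonempty set has $g=M\cdot(\text{size})$. Let $B$ be an inclusion-minimal one. Then $g(T)<M|T|$ for all $\emptyset\ne T\subsetneq B$. So the assumptions of Lemma 9, including strictness of (10), hold with $S_-=\emptyset$, $S_+=B$ and $\rho=M$. We get $k_r(B)\ge|B|\psi(M)=M_r|B|$, while the hypothesis and Lemma 2(b) give $k_r(B)\le f_r(|B|)\le M_r|B|$. Equality holds, so by the second part of Lemma 9 and $x(M)=N-1$, the graph $G[B]$ contains a $K_N=K_{t-1}$.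

**Step 3: remove it.** By Lemma 4 this $K_{t-1}$ is a component of $G$. Deleting it leaves a $T_t$-free graph on $n-(t-1)=(\alpha-1)(t-1)+\beta$ vertices with $f(n)-\binom{t-1}{r+1}=f(n-(t-1))$ cliques of size $r+1$. By induction it is $(\alpha-1)K_{t-1}\mathbin{\dot\cup}G_0$ with $G_0$ as stated. $\square$

## 10. Paths, trees with the Erdős–Sós bound, and $r=1$

**Paths.** Theorems 1 and 2 allow $r=2$. For the path $P_t$ on $t$ vertices, Faudree and Schelp (*J. Combin. Theory Ser. B* 19 (1975)) proved $\operatorname{ex}(n,K_2,P_t)=\alpha\binom{t-1}2+\binom\beta2$. This is the hypothesis of Theorem 1 for $r=2$. Iterating, Conjecture 1 holds for $P_t$ and every $r\ge3$ in its range, and Theorem 2 gives the extremal graphs.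

**Trees with the Erdős–Sós bound.** Suppose $\operatorname{ex}(n,K_2,T_t)\le\frac{t-2}2n$ for all $n$. With $x=t-2$ this says $k_2(S)\le\frac12\binom x1|S|$ for all vertex sets $S$ of a $T_t$-free graph. Theorem 3, applied to all induced subgraphs, gives $k_3(S)\le\frac13\binom x2|S|$ for all $S$, and so on. Hence
$$\operatorname{ex}(n,K_r,T_t)\ \le\ \frac nr\binom{t-2}{r-1}=\frac n{t-1}\binom{t-1}r\qquad(2\le r\le t-1),$$
with equality when $(t-1)\mid n$, because of the graph $\frac n{t-1}K_{t-1}$.

**The case $r=1$.** The assumption $r\ge2$ in Theorem 1 is necessary. For $r=1$ the hypothesis reads $|V(G)|\le f_1(|V(G)|)=|V(G)|$ and always holds, while the conclusion can fail. Take $T_4=K_{1,3}$, so $N=3$: the cycle $C_4$ is $K_{1,3}$-free and has $4$ edges, but $f_2(4)=\binom32+\binom12=3$.
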